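\title{Generalized Hausdorff measures of graphs of prevalent continuous maps}

\begin{abstract}
Let $K$ be a compact metric space and let $h,g$ be gauge functions with $\mathcal H^h(K)>0$ and $g(r)/(h(r)r^d)\to\infty$ as $r\to0+$. We prove that the graph of a prevalent continuous map $f\colon K\to\mathbb R^d$ has positive, and even non-$\sigma$-finite, $\mathcal H^g$-measure. This answers a question of Balka. No continuity or doubling property of $h$ or $g$ is assumed. When $h$ is doubling and $K$ carries a finite measure giving mass at least $h(r)$ to every small ball of radius $r$, the growth condition on $g$ is also necessary. The proof transfers the positivity of a weighted content from $K\times[0,1]^d$ to the graph of a random function through infinitely many steps, in each of which only the fine scales lose a constant factor.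
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(K,\rho)$ be a compact metric space and $d\ge1$ an integer. We write $|\cdot|$ for the Euclidean norm and $\|\cdot\|$ for the maximum norm on $\mathbb R^d$. Let $C(K,\mathbb R^d)$ be the Banach space of continuous maps $f\colon K\to\mathbb R^d$ with $\|f\|=\max_{x\in K}\|f(x)\|$; only the topology of this space matters below, and it is the same for every norm on $\mathbb R^d$. The graph $\operatorname{graph}(f)=\{(x,f(x)):x\in K\}$ is a compact subset of $K\times\mathbb R^d$, which carries the metric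
\begin{equation}\label{eq:metric}
\operatorname{dist}\big((x,y),(x',y')\big)=\sqrt{\rho(x,x')^2+|y-y'|^2}.
\end{equation}
We ask how large the graph of ``almost every'' $f$ is.

\subsection*{Size: generalized Hausdorff measures}
A \emph{gauge function} is a non-decreasing function $h\colon[0,\infty)\to[0,\infty)$ with $h(0)=0$. For a metric space $S$ and $\delta>0$ let
\[
\mathcal H^h_\delta(S)=\inf\Big\{\sum_{i=1}^\infty h(\operatorname{diam}A_i):\ S\subset\bigcup_{i=1}^\infty A_i,\ \operatorname{diam}A_i\le\delta\ \text{for all }i\Big\},
\qquad
\mathcal H^h(S)=\lim_{\delta\to0+}\mathcal H^h_\delta(S),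
\]
with $\operatorname{diam}\emptyset=0$. The quantity $\mathcal H^h_\delta(S)$ increases as $\delta$ decreases, and both $\mathcal H^h_\delta$ and $\mathcal H^h$ are monotone and countably subadditive. If $S$ lies in a larger space, it does not matter whether the covering sets are taken inside $S$, because intersecting with $S$ does not increase diameters. We call $\mathcal H^h$ \emph{$\sigma$-finite} on $S$ if $S$ is a countable union of sets of finite $\mathcal H^h$-measure. The gauges $h(r)=r^s$ give the usual Hausdorff measures $\mathcal H^s$; general gauges distinguish between sets of the same dimension.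

\subsection*{Almost every: prevalence}
Let $G$ be an abelian Polish group. A set $A\subset G$ is \emph{shy} (or \emph{Haar null}) if there are a Borel set $B\supset A$ and a Borel probability measure $\mu$ on $G$ with $\mu(B+x)=0$ for all $x\in G$. The complement of a shy set is \emph{prevalent}, and a property holds for a prevalent $f\in C(K,\mathbb R^d)$ if the set of $f$ having it is prevalent. In $G=\mathbb R^n$ a Borel set $B$ is shy exactly if it is Lebesgue null: for one direction take $\mu$ uniform on a cube, for the other note that $\int\mu(B+x)\,dx$ is the Lebesgue measure of $B$ by Fubini's theorem. In probabilistic language, a Borel set $B\subset C(K,\mathbb R^d)$ is shy if there is one random function $\xi$ such that for \emph{every} fixed $\varphi$ the sum $\varphi+\xi$ avoids $B$ almost surely. We use two general facts: a prevalent set is non-empty, since $\mu(G)=1$, and a countable union of shy sets is shy (Christensen; Hunt, Sauer and Yorke).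

\subsection*{The expected answer}
A graph lies in the product $K\times\mathbb R^d$, and the gauge that goes with the product is $h(r)r^d$. Indeed, let sets $A_i$ of diameters $r_i\le\delta$ cover $K\times[0,1]^d$. The projection of $A_i$ to $\mathbb R^d$ lies in a closed cube $Q_i$ of side $r_i$. For each $y\in[0,1]^d$ the slices $\{x:(x,y)\in A_i\}$ cover $K$, have diameters at most $r_i$, and are empty unless $y\in Q_i$. Integrating over $y$ gives
\begin{equation}\label{eq:slicing}
\mathcal H^h_\delta(K)\le\int_{[0,1]^d}\sum_i h(r_i)\,1_{Q_i}(y)\,dy\le\sum_i h(r_i)r_i^d .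
\end{equation}
So if $\mathcal H^h(K)>0$, the product has positive measure for the gauge $h(r)r^d$. A graph is thinner than the product: for $K=[0,1]$ and $d=1$ it has area zero, so the gauge $r^2$ itself is out of reach. On the other hand, a random function may oscillate so violently that at most scales its graph cannot be told from a solid strip, and one guesses that every gauge larger than $h(r)r^d$ by an unbounded factor gives positive measure. This is the question posed by Balka in \cite{Balka}: \emph{if $\mathcal H^h(K)>0$ and $g(r)/(h(r)r^d)\to\infty$ as $r\to0+$, is $\mathcal H^g(\operatorname{graph}(f))>0$ for a prevalent $f\in C(K,\mathbb R^d)$?} The answer is yes.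

\begin{theorem}\label{thm:main}
Let $K$ be a compact metric space, $d\ge1$, and let $h,g$ be gauge functions with $\mathcal H^h(K)>0$ and $\lim_{r\to0+}g(r)/(h(r)r^d)=\infty$. Then $\{f\in C(K,\mathbb R^d):\mathcal H^g(\operatorname{graph}(f))=0\}$ is contained in a shy $G_\delta$ set. So $\mathcal H^g(\operatorname{graph}(f))>0$ for a prevalent $f$.
\end{theorem}

\begin{theorem}\label{thm:sigma}
Under the hypotheses of Theorem~\ref{thm:main}, for a prevalent $f\in C(K,\mathbb R^d)$ the measure $\mathcal H^g$ on $\operatorname{graph}(f)$ is not $\sigma$-finite; in particular $\mathcal H^g(\operatorname{graph}(f))=\infty$. Moreover, for a prevalent $f$ this holds simultaneously for $\operatorname{graph}(f|_U)$ for every open $U\subset K$ with $\mathcal H^h(U)>0$.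
\end{theorem}

When $h$ is the exact gauge of $K$ in a suitable sense, the growth condition is also necessary. Balls $B(x,r)$ are open.

\begin{theorem}\label{thm:converse}
Let $\mathcal H^h(K)>0$. Suppose that there are $r_0>0$ and $D<\infty$ with $h(2r)\le Dh(r)$ for $0<r\le r_0$, and a finite Borel measure $\nu$ on $K$ with $\nu(B(x,r))\ge h(r)$ for all $x\in K$ and $0<r\le r_0$. For a gauge function $g$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\lim_{r\to0+}g(r)/(h(r)r^d)=\infty$;
\item[(ii)] $\mathcal H^g(\operatorname{graph}(f))>0$ for a prevalent $f\in C(K,\mathbb R^d)$;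
\item[(iii)] $\mathcal H^g(\operatorname{graph}(f))>0$ for some $f\in C(K,\mathbb R^d)$.
\end{enumerate}
\end{theorem}

Some special cases show the range of these statements.
\begin{itemize}
\item For $K=[0,1]^n$ and $h(r)=r^n$, Theorem~\ref{thm:converse} applies with $D=2^n$, $r_0=1/2$ and $\nu$ equal to $n^{n/2}$ times Lebesgue measure, because up to a null set $B(x,r)\cap K$ contains a cube of side $r/\sqrt n$ with vertex $x$. Thus either $g(r)/r^{n+d}\to\infty$ and a prevalent graph has infinite $\mathcal H^g$-measure, or every graph is $\mathcal H^g$-null.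
\item If $\mathcal H^s(K)>0$ for some $s>0$, take $g(r)=r^{s+d-1/j}$ for $j=1,2,\dots$ and intersect the countably many prevalent sets: a prevalent graph has Hausdorff dimension at least $s+d$.
\item Let $h(r)=1$ for $r>0$. If $K$ is uncountable, every countable cover contains a set of positive diameter, so $\mathcal H^h(K)\ge1$. Hence over any uncountable $K$ a prevalent graph has positive $\mathcal H^g$-measure whenever $g(r)/r^d\to\infty$.
\item ``Prevalent'' cannot be replaced by ``every'': the graph of a constant function on $[0,1]$ is $\mathcal H^{3/2}$-null. The hypothesis $\mathcal H^h(K)>0$ cannot be dropped: over a one-point space every graph is a point, which has measure $g(0)=0$.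
\end{itemize}

The proof uses neither continuity nor doubling of $h$ and $g$, nor a Frostman measure, that is, a measure on $K$ dominated by $h(\operatorname{diam})$. It works with covers directly. Section~\ref{sec:toy} shows the mechanism in a rectangle, where area is available. Section~\ref{sec:contents} introduces the contents that replace area. Their positivity is proved on the product in Section~\ref{sec:product}, and the chain lemma of Section~\ref{sec:chain} then carries it to a product with totally disconnected base (Section~\ref{sec:disconnected}) and, with the help of a concentration inequality (Section~\ref{sec:twopoints}), to random graphs (Section~\ref{sec:random}). Theorems~\ref{thm:sigma} and~\ref{thm:converse} are proved in Section~\ref{sec:further}.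

\section{One random step in a rectangle}\label{sec:toy}

Let $K=[0,1]$, $d=1$, $h(r)=r$, and ignore continuity for the moment. The random function will be a sum $\sum_kf_k$ in which $f_k$ takes the values $\pm2^{-k}$, with independent signs on the pieces of a very fine partition. The graph is the intersection of the strips of half-width $2^{-k}$ around the partial sums, and each strip is obtained from the previous one by keeping, over each piece, its upper or its lower half. Each step halves the area. If a lower bound for the cost of covers lost the factor $2$ at each step, nothing would be left in the limit. The point is that the loss can be charged to the small covering sets only. We verify this for the first step.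

Let $S_0=[0,1]\times[-1,1]$. Split $[0,1]$ into $N$ intervals $I_1,\dots,I_N$ of length $1/N$, let $\varepsilon_1,\dots,\varepsilon_N$ be independent uniform signs, put $f_1=\frac12\sum_j\varepsilon_j1_{I_j}$, and let $S_1=\{(x,y):|y-f_1(x)|\le\frac12\}$; see Figure~\ref{fig:strip}. Fix a scale $\Delta>0$, then a much smaller mesh $\delta=1/n$, then $t>0$, and only then $N$. Call the $2n^2$ closed grid squares of side $\delta$ in $S_0$ \emph{atoms}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.5cm,y=1.3cm]
\foreach \j/\e in {0/1,1/-1,2/-1,3/1,4/-1,5/1,6/1,7/-1,8/1,9/-1,10/1,11/1}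
{\fill[gray!35] (\j,0) rectangle (\j+1,\e); \draw[very thick] (\j,\e/2)--(\j+1,\e/2);}
\draw (0,-1) rectangle (12,1);
\node[left] at (0,1) {$1$}; \node[left] at (0,0) {$0$}; \node[left] at (0,-1) {$-1$};
\end{tikzpicture}
\caption{One random step. The rectangle is the strip $S_0$ of half-width $1$ around the zero function. Over each interval a random sign selects the upper or the lower half. The shaded set $S_1$ is the strip of half-width $\frac12$ around the step function $f_1$ (thick segments).}
\label{fig:strip}
\end{figure}

Let $\mathcal A$ be a union of atoms, and put $\Phi_0=\operatorname{area}(S_0\setminus\mathcal A)$ and $\Phi=\operatorname{area}(S_1\setminus\mathcal A)$. Then $\Phi$ is a sum of $N$ independent terms, one for each $I_j$, with values in $[0,1/N]$, and $\mathbb E\Phi=\Phi_0/2$. The variance is at most $N\cdot N^{-2}$, so Chebyshev's inequality gives $P(\Phi<\Phi_0/2-t)\le1/(Nt^2)$. There are $2^{2n^2}$ choices of $\mathcal A$, and $N$ is chosen last. So with probability as close to $1$ as we like,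
\begin{equation}\label{eq:toy}
\operatorname{area}(S_0\setminus\mathcal A)\le2\operatorname{area}(S_1\setminus\mathcal A)+2t\qquad\text{for \emph{every} union $\mathcal A$ of atoms.}
\end{equation}
Now cover $S_1$ by axis-parallel squares of sides $r_i$, and call a square \emph{coarse} if $r_i>\Delta$ and \emph{fine} otherwise. Let $\mathcal A$ be the union of the atoms that meet a coarse square. Its area is at most $\sum_{\text{coarse}}(r_i+2\delta)^2$, and the fine squares cover $S_1\setminus\mathcal A$. By \eqref{eq:toy},
\[
2=\operatorname{area}(S_0)\le\Big(1+\frac{2\delta}{\Delta}\Big)^2\sum_{\text{coarse}}r_i^2+2\sum_{\text{fine}}r_i^2+2t .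
\]
The coarse squares pay almost nothing for the step; the fine ones pay the factor $2$. The cover is chosen after the signs, but it enters \eqref{eq:toy} only through $\mathcal A$, which has finitely many possible values; this is what the rounding to atoms is for.

Repeat this with thresholds $\Delta_1>\Delta_2>\cdots$. A square of side $r\in(\Delta_m,\Delta_{m-1}]$ is fine at the steps $1,\dots,m-1$ and coarse afterwards, so it pays about $2^{m-1}$ in total, however many steps are made. The thresholds are at our disposal, and if $g(r)/r^2\to\infty$ we can take them so sparse that $2^{m-1}r^2\le g(r)$ on $(\Delta_m,\Delta_{m-1}]$.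

Four things change in general. There is no area, so we use a content, which is only subadditive. Rounding to atoms turns a diameter $r$ into about $r+2\delta$, and $h(r+2\delta)$ need not be comparable to $h(r)$. Step functions are continuous only if their pieces are clopen. Finally, $\Phi$ is no longer a sum of independent terms.

\section{Scales, tags and contents}\label{sec:contents}

We prove Theorem~\ref{thm:main} in a relative form, which costs nothing extra and is needed for Theorem~\ref{thm:sigma}. Theorem~\ref{thm:main} is the case $K_0=K$.

\begin{proposition}\label{prop:relative}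
Let $K_0\subset K$ be compact, and let $h,g$ be gauge functions with $\mathcal H^h(K_0)>0$ and $g(r)/(h(r)r^d)\to\infty$ as $r\to0+$. Then $\{f\in C(K,\mathbb R^d):\mathcal H^g(\operatorname{graph}(f|_{K_0}))=0\}$ is contained in a shy $G_\delta$ subset of $C(K,\mathbb R^d)$.
\end{proposition}

Until the end of Section~\ref{sec:random}, $K_0$, $h$ and $g$ are as in this proposition. We write $u_+=\max(u,0)$.

\subsection*{Reduction to $h(0+)=0$}
First, $h(r)>0$ for $r>0$: otherwise finite covers by small sets would give $\mathcal H^h(K_0)=0$. Also $K_0$ is uncountable, since singletons cost $h(0)=0$. We shall need small sets to be cheap, so we reduce to the case $h(0+)=\lim_{r\to0+}h(r)=0$.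

Suppose $c=h(0+)>0$. An uncountable compact metric space contains a homeomorphic copy of the Cantor set, so there is an atomless Borel probability measure $\nu$ on $K_0$. Let $s(r)=\sup\{\nu(E):E\subset K_0\text{ Borel},\ \operatorname{diam}E\le r\}$. This is a gauge function, and $s\le1$. We claim that $s(0+)=0$. If not, there are $\eta>0$ and Borel sets $E_n$ with $\operatorname{diam}E_n\le1/n$ and $\nu(E_n)\ge\eta$. Let $x$ be a limit point of a sequence $x_n\in E_n$. Every ball around $x$ contains some $E_n$, so $\nu(\{x\})\ge\eta$, which is impossible. Next, $\mathcal H^s(K_0)\ge1$, because $1\le\sum_i\nu(\overline{A_i})\le\sum_is(\operatorname{diam}A_i)$ for every cover of $K_0$ by subsets $A_i$. The gauge $h'=cs$ satisfies $h'\le h$, $h'(0+)=0$ and $\mathcal H^{h'}(K_0)\ge c>0$; hence $h'>0$ on $(0,\infty)$ and $g/(h'r^d)\ge g/(hr^d)\to\infty$. The conclusion of Proposition~\ref{prop:relative} does not mention $h$, so we may replace $h$ by $h'$. \emph{From now on $h(0+)=0$.}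

\subsection*{Weights and classes}
Let
\begin{equation}\label{eq:psi}
\psi(r)=\inf_{0<s\le r}\frac{g(s)}{h(s)s^d}\qquad(r>0).
\end{equation}
This function is finite and non-increasing, $\psi(r)\to\infty$ as $r\to0+$, and $g(s)\ge\psi(r)h(s)s^d$ for $0<s\le r$. The proof has three stages, and we fix in advance the weights that record the losses:
\[
C=2^{d+3},\qquad w^{(0)}_m=m,\qquad w^{(1)}_m=2^{m-1}m,\qquad w^{(2)}_m=C^{m-1}2^{m-1}m\qquad(m\ge1).
\]
Choose $\Delta_0\le1$ with $\mathcal H^h_{\Delta_0}(K_0)>0$ and $\psi(\Delta_0)\ge1=w^{(2)}_1$, and then recursively $\Delta_{m-1}\le\frac12\Delta_{m-2}$ for $m\ge2$ so small that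
\begin{equation}\label{eq:scales}
\psi(\Delta_{m-1})\ge w^{(2)}_m,\qquad w^{(2)}_m\,h(\Delta_{m-1})\le\frac1m .
\end{equation}
A number $r\in(\Delta_m,\Delta_{m-1}]$ has \emph{class} $m=m(r)$; a larger class means a finer scale. Then
\begin{equation}\label{eq:gbound}
w^{(2)}_{m(r)}\,h(r)\,r^d\le g(r)\qquad(0<r\le\Delta_0).
\end{equation}
Inequality \eqref{eq:gbound} is the only use of the growth condition on $g$. Note the order of choice: the weights come first and do not depend on the scales $\Delta_m$.

\subsection*{Tags and slack}
Covering sets will be enlarged many times, to make them open and to round them to atoms. Since $h$ may jump, we cannot recompute the cost from the new diameter. Instead each set carries a \emph{tag} $r$, which determines its cost once and for all, and we keep track of how far the set has outgrown its tag.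

\begin{definition}\label{def:slack}
A \emph{tagged set} is a pair $(A,r)$ with $A\subset K\times\mathbb R^d$ and $0<r\le\Delta_0$; its class is $m(r)$. It has \emph{slack} $\theta\ge0$ if for all $(x,y),(x',y')\in A$
\begin{equation}\label{eq:slack}
\big(\rho(x,x')-\theta\big)_+^2+\big(\|y-y'\|-\theta\big)_+^2\le r^2 .
\end{equation}
For a sequence $a=(a_m)_{m\ge1}$ of non-negative numbers, $(A,r)$ is \emph{$a$-admissible} if it has slack $a_{m(r)}$.
\end{definition}

Thus the horizontal and the vertical distance may each be shortened by $\theta$ before they are combined as in \eqref{eq:metric}. For $\eta>0$ let $A^\eta$ be the open set of all $(x,y)$ for which some $(x_0,y_0)\in A$ has $\rho(x,x_0)<\eta$ and $\|y-y_0\|<\eta$.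

\begin{lemma}\label{lem:slack}
\begin{enumerate}
\item[(a)] If $(A,r)$ has slack $\theta$, $A'\subset A$ and $\theta'\ge\theta$, then $(A',r)$ has slack $\theta'$.
\item[(b)] If $\operatorname{diam}A\le r$, then $(A,r)$ has slack $0$. In particular a single point has slack $0$ with any tag.
\item[(c)] (Thickening.) Let $(A,r)$ have slack $\theta$, and suppose that for each $(x,y)\in A'$ there is $(x_0,y_0)\in A$ with $\rho(x,x_0)\le\delta$ and $\|y-y_0\|\le\delta$. Then $(A',r)$ has slack $\theta+2\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The left side of \eqref{eq:slack} is non-increasing in $\theta$. (b) We have $\|y-y'\|\le|y-y'|$. (c) For two points of $A'$ with companions $(x_0,y_0),(x_0',y_0')\in A$ the triangle inequality gives $\rho(x,x')-(\theta+2\delta)\le\rho(x_0,x_0')-\theta$ and $\|y-y'\|-(\theta+2\delta)\le\|y_0-y_0'\|-\theta$.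
\end{proof}

\subsection*{Contents}
Let $w=(w_m)$ be positive weights. The \emph{$w$-cost} of a countable family $\{(A_i,r_i)\}$ of tagged sets is $\sum_iw_{m(r_i)}h(r_i)r_i^d$. For $S\subset K\times\mathbb R^d$ let $\Gamma(a,w;S)$ be the infimum of the $w$-costs of countable $a$-admissible families that cover $S$. Let $\Gamma^{>k}(a,w;S)$ be the same infimum over families with all classes $>k$, and $\Gamma^\circ(a,w;S)$ the same infimum over families of open sets.

\begin{lemma}\label{lem:content}
\begin{enumerate}
\item[(a)] $\Gamma$, $\Gamma^{>k}$ and $\Gamma^\circ$ are monotone and countably subadditive in $S$, and invariant under the translations $(x,y)\mapsto(x,y+v)$.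
\item[(b)] (Columns.) If $m>k$, $z\subset K$, $\operatorname{diam}z\le\frac12\Delta_{m-1}$ and $Q$ is a cube of side at most $1$, then $\Gamma^{>k}(a,w;z\times Q)\le3^dw_mh(\Delta_{m-1})$. In particular $\Gamma^{>k}$ is finite on bounded sets.
\item[(c)] (Opening.) If $\eta=(\eta_m)$ is a positive sequence, then $\Gamma^\circ(a+2\eta,w;S)\le\Gamma(a,w;S)$. More precisely, replacing each class-$m$ member $A$ of an $a$-admissible family by $A^{\eta_m}$ gives an open $(a+2\eta)$-admissible family of the same cost.
\item[(d)] (Comparison.) $\Gamma(0,w^{(2)};S)\le\mathcal H^g_{\Delta_0}(S)$.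
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A cover of $S$ covers its subsets; the union of covers of $S_n$ whose costs are within $2^{-n}\zeta$ of the infimum covers $\bigcup_nS_n$; and \eqref{eq:slack} is unchanged by vertical translation.

(b) Let $r=\Delta_{m-1}\le1$, a tag of class $m$. Cover $Q$ by at most $\lceil2/r\rceil^d\le(3/r)^d$ cubes $q$ of side $r/2$. Each $(z\times q,r)$ has slack $0$, since $(r/2)^2+(r/2)^2\le r^2$, and costs $w_mh(r)r^d$. A bounded set is covered by finitely many such columns $z\times Q$, since $K$ is compact.

(c) This is Lemma~\ref{lem:slack}(c).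

(d) Let non-empty sets $A_i$ of diameters $r_i\le\Delta_0$ cover $S$, and let $\zeta>0$. If $r_i>0$, tag $A_i$ with $r_i$; it has slack $0$ and $w^{(2)}$-cost at most $g(r_i)$ by \eqref{eq:gbound}. If $r_i=0$, then $A_i$ is a point; tag it with $\Delta_{m-1}$, where $m\ge2$ and $1/m\le2^{-i}\zeta$, so that its cost is at most $2^{-i}\zeta$ by \eqref{eq:scales}. Hence $\Gamma(0,w^{(2)};S)\le\sum_ig(r_i)+\zeta$.
\end{proof}

A content decreases when more slack is allowed and increases with the weights. Each stage of the proof gives up part of the slack and raises the weights. We shall find a positive sequence $\alpha$, a number $\gamma_0>0$, a totally disconnected compact set $X\subset K_0$ and a random function such that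
\[
\Gamma(\alpha,w^{(0)};K_0\times[0,1]^d)\ge\gamma_0,\qquad
\Gamma(\tfrac14\alpha,w^{(1)};X\times[0,1]^d)\ge\gamma_0,\qquad
\Gamma^\circ(\tfrac18\alpha,w^{(2)};\operatorname{graph}(F|_X))>0,
\]
the last one almost surely for every translate $F$ of the random function. By parts (c) and (d) of the lemma, the last content is a lower bound for $\mathcal H^g(\operatorname{graph}(F|_{K_0}))$.

\section{The content of the product}\label{sec:product}

\begin{proposition}\label{prop:product}
There is a non-increasing positive sequence $\alpha$ with
\[
\Gamma(\alpha,w^{(0)};K_0\times[0,1]^d)\ge\gamma_0:=\min\{1,\,4^{-d}\mathcal H^h_{\Delta_0}(K_0)\}>0 .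
\]
\end{proposition}

This is the place where $\mathcal H^h(K_0)>0$ is used. Without slack the proposition would follow from the slicing argument \eqref{eq:slicing}. With slack $\theta$ a horizontal slice of $(A,r)$ can have diameter $r+\theta$. If $h$ is continuous this does no harm: by uniform continuity there are $\alpha_m\le\Delta_m$ with $h(r+\alpha_m)\le2h(r)$ for $r\in[\Delta_m,\Delta_{m-1}]$, and slicing bounds $\mathcal H^h_{2\Delta_0}(K_0)$ by $2^{d+1}\sum_ih(r_i)r_i^d$. If $h$ jumps just above $r$, the slices may be far more expensive than the tags.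

The remedy lies in the Pythagorean form of \eqref{eq:slack}. If two points of $A$ have horizontal distance $r+\theta$, then their vertical distance is at most $\theta$: a set can outgrow its tag horizontally only where it is thin vertically. So we replace the slice by the set $D$ of points $x$ over which the fiber of $A$ is thick, which has diameter at most $r$. It remains to show that the sets $D_i$ cover $K_0$ cheaply. Over a given $x$, the thin fibers of the boundedly many sets of class $k$ reach only boundedly many small cells. If we test the cover in $n_k$ cells, one more than that bound, then either some fiber of class $k$ is thick, or in some cell the work is left to finer classes, and we recurse there. The branching multiplies the cost of finer classes by $n_k$, a number that depends on $\Delta_k$ and so cannot be absorbed by $w^{(0)}_{k+1}$. We therefore pack the $n_k$ cells into one tiny box. All sets of class up to $M_k=n_1\cdots n_k$ are larger than the box and are counted once. Only classes $m>M_k$ feel the branching, and their weight $m$ exceeds $n_1\cdots n_k$.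

\subsection*{Parameters}
For $k\ge1$ let
\[
q_k=\Big\lceil\frac1{h(\Delta_k)\Delta_k^d}\Big\rceil,\qquad n_k=5^dq_k+1,\qquad M_k=n_1n_2\cdots n_k .
\]
The sequence $(M_k)$ is increasing and $M_k\ge k$. Let $\beta_1\le\Delta_{M_1}$ be the reciprocal of an integer, and recursively let $\tau_k=\beta_k/n_k$ and let $\beta_{k+1}\le\Delta_{M_{k+1}}$ be $\tau_k$ divided by a positive integer. Put $\alpha_k=\tau_k^2/4$. The sequence $\alpha$ is non-increasing, and
\begin{equation}\label{eq:params}
2\alpha_k=\tfrac12\tau_k^2\le\tau_k\le\beta_k\le\Delta_{M_k}\le\Delta_k\le1 .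
\end{equation}
The grid cells of side $\tau$ are the half-open cubes $\tau(j+[0,1)^d)$, $j\in\mathbb Z^d$. The grid cells of side $\beta_k$ contained in $[0,1)^d$ are the \emph{boxes of level $k$}; they form a set $\mathcal B_k$ of $\beta_k^{-d}$ elements. The grid cells of side $\tau_k$ in $[0,1)^d$ are the \emph{$k$-cells}. A box of level $k$ is the union of $n_k^d\ge n_k$ different $k$-cells, and each $k$-cell is the union of the same number of boxes of level $k+1$.

\begin{lemma}\label{lem:finite}
If a finite $2\alpha$-admissible family $\{(A_i,r_i)\}$ covers $K_0\times[0,1)^d$ and has $w^{(0)}$-cost $\sigma\le1$, then $\mathcal H^h_{\Delta_0}(K_0)\le4^d\sigma$.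
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:product} from Lemma~\ref{lem:finite}]
Suppose an $\alpha$-admissible family of cost less than $\gamma_0$ covers $K_0\times[0,1]^d$. Lemma~\ref{lem:content}(c) with $\eta=\alpha/2$ turns it into an open $2\alpha$-admissible cover of the same cost, and by compactness a finite subfamily still covers. Its cost $\sigma$ satisfies $\sigma<1$ and $4^d\sigma<\mathcal H^h_{\Delta_0}(K_0)$, contrary to the lemma.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:finite}]
Let $m_i$ be the class of $(A_i,r_i)$, let $N=\max_im_i$, and write $A_{i,x}=\{y:(x,y)\in A_i\}$ for the fiber over $x$. Define the \emph{thick part}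
\[
D_i=\{x\in K_0:\ \|y_1-y_2\|\ge4\tau_{m_i}\ \text{for some }y_1,y_2\in A_{i,x}\}.
\]

\emph{Step 1: $\operatorname{diam}D_i\le r_i$.} Write $r=r_i$, $\tau=\tau_{m_i}$ and $\theta=\tau^2/2$ for the slack. Let $x,x'\in D_i$ and $y\in A_{i,x}$. Two points of $A_{i,x'}$ are at distance at least $4\tau$, so one of them, $y'$, has $\|y-y'\|\ge2\tau$. As $\theta\le\tau$, we get $(\|y-y'\|-\theta)_+\ge\tau$, and \eqref{eq:slack} yields $\tau\le r$ and
\[
\rho(x,x')\le\theta+\sqrt{r^2-\tau^2}\le\theta+r-\frac{\tau^2}{2r}\le r .
\]
The middle inequality follows by squaring, and the last one holds because $r\le1$.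

\emph{Step 2: thin fibers reach few cells.} Let $m_i=k$ and $x\in K_0\setminus D_i$. Two points of $A_{i,x}$ differ by less than $4\tau_k$ in each coordinate, so the integers $\lfloor y^{(l)}/\tau_k\rfloor$, where $y^{(l)}$ is the $l$th coordinate of $y\in A_{i,x}$, differ by at most $4$. Hence $A_{i,x}$ meets at most $5^d$ of the $k$-cells. Moreover, a set of class $k$ has $r_i>\Delta_k$ and costs at least $h(\Delta_k)\Delta_k^d$, so there are at most $q_k$ of them, since $\sigma\le1$. Consequently, for each $x$, the fibers $A_{i,x}$ with $m_i=k$ and $x\notin D_i$ together meet at most $5^dq_k<n_k$ of the $k$-cells.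

\emph{Step 3: the index sets $I(b)$.} For each box $b$ of level $k\le N$ make a \emph{selection}: $n_k$ different $k$-cells $J\subset b$ and in each a box $b_J\subset J$ of level $k+1$ (Figure~\ref{fig:boxes}). Define sets $I(b)$ of indices by downward recursion. For $b$ of level $N+1$ let $I(b)=\emptyset$. For $b$ of level $k\le N$ let $I(b)$ consist of
\begin{enumerate}
\item[(R1)] all $i$ with $k\le m_i\le M_k$ and $A_i\cap(K_0\times b)\ne\emptyset$;
\item[(R2)] all $i$ with $m_i>M_k$ that belong to $I(b_J)$ for some selected $J$.
\end{enumerate}
By downward induction, if $b$ has level $k$ and $i\in I(b)$, then $m_i\ge k$ and $A_i$ meets $K_0\times b$.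

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!20] (0,0) rectangle (1,1); \fill[gray!20] (1,2) rectangle (2,3); \fill[gray!20] (2,1) rectangle (3,2);
\draw[step=1] (0,0) grid (3,3); \draw[very thick] (0,0) rectangle (3,3);
\fill (0.25,0.5) rectangle (0.5,0.75); \fill (1.75,2.25) rectangle (2,2.5); \fill (2.25,1) rectangle (2.5,1.25);
\draw[<->] (0,-0.25)--(3,-0.25) node[midway,below] {$\beta_k$};
\draw[<->] (3.25,2)--(3.25,3) node[midway,right] {$\tau_k$};
\end{tikzpicture}
\caption{A selection in a box $b$ of level $k$, drawn schematically for $d=2$ with $n_k=3$. The box of side $\beta_k$ consists of $n_k^d$ cells of side $\tau_k$. Exactly $n_k$ cells $J$ are selected (gray), and in each of them one box $b_J$ of level $k+1$ (black), inside which the construction is repeated.}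
\label{fig:boxes}
\end{figure}

\emph{Step 4: covering.} We claim that for every box $b$ of level $k\le N+1$ and every $x\in K_0$, either $A_{i,x}\cap b\ne\emptyset$ for some $i$ with $m_i<k$, or $x\in D_i$ for some $i\in I(b)$. For $k=N+1$ the first alternative holds, because the family covers $\{x\}\times b$ and all classes are at most $N$. Assume the claim for level $k+1$, let $b$ have level $k$, and suppose the first alternative fails for $b$ and $x$. Apply the claim to each $b_J$. As $b_J\subset b$, no fiber of class less than $k$ meets $b_J$, so either (i) a fiber $A_{i,x}$ with $m_i=k$ meets $b_J$, or (ii) $x\in D_i$ for some $i\in I(b_J)$. If (i) holds for all $n_k$ selected cells, then by Step~2 one of the indices $i$ involved has $x\in D_i$, and $i\in I(b)$ by (R1). Otherwise (ii) holds for some $J$ and $i$, where $m_i\ge k+1$ and $A_i$ meets $K_0\times b$. Then $i\in I(b)$ by (R1) if $m_i\le M_k$ and by (R2) if $m_i>M_k$. This proves the claim.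

No class is less than $1$, so for every box $b$ of level $1$ the sets $D_i$, $i\in I(b)$, cover $K_0$. By Step~1, and whatever the selections are,
\begin{equation}\label{eq:coverK}
\mathcal H^h_{\Delta_0}(K_0)\le\sum_{i\in I(b)}h(r_i)\qquad(b\in\mathcal B_1).
\end{equation}

\emph{Step 5: cost.} We bound the right side of \eqref{eq:coverK} on average. Make the selections at random, independently for different boxes: a uniformly random $n_k$-element set of $k$-cells of $b$ and, in each selected $J$, a uniformly random $b_J$. Fix a class $m\le N$. Let $U_m(b)$ be the sum of $h(r_i)$ over $i\in I(b)$ with $m_i=m$, and let $u_j$ be the average of $\mathbb E\,U_m(b)$ over $b\in\mathcal B_j$.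

Let $b$ have level $j\le N$ with $M_j<m$. Only (R2) contributes, so $U_m(b)\le\sum_JU_m(b_J)$, the sum running over the selected cells. Each $j$-cell of $b$ is selected with probability $n_j/n_j^d$, and the selection at $b$ is independent of the variables $U_m(b')$, $b'\in\mathcal B_{j+1}$, which depend only on selections at higher levels. Therefore
\[
\mathbb E\,U_m(b)\le\sum_{J\subset b}\frac{n_j}{n_j^d}\,\operatorname*{avg}_{b'\subset J}\mathbb E\,U_m(b')=n_j\operatorname*{avg}_{b'\subset b}\mathbb E\,U_m(b'),
\]
with $b'$ running over boxes of level $j+1$. Averaging over $b\in\mathcal B_j$ gives $u_j\le n_ju_{j+1}$.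

Let $k\ge1$ be the least index with $m\le M_k$. Then $M_j<m$ for $j<k$. If $k\ge2$, then $k-1\le M_{k-1}<m$; so in all cases $k\le m\le N$ and $n_1\cdots n_{k-1}\le m$. Hence $u_1\le mu_k$. To bound $u_k$, recall that $i\in I(b)$ forces $A_i$ to meet $K_0\times b$. Let $m_i=m$. By \eqref{eq:slack} and \eqref{eq:params}, the projection of $A_i$ to $\mathbb R^d$ has $\|\cdot\|$-diameter at most $r_i+2\alpha_m\le r_i+\Delta_m\le2r_i$, and $\beta_k\le\Delta_{M_k}\le\Delta_m<r_i$. So the projection meets at most $(2r_i/\beta_k+2)^d\le(4r_i/\beta_k)^d$ of the $\beta_k^{-d}$ boxes of level $k$, and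
\[
u_1\le m\,u_k\le m\sum_{i:\,m_i=m}h(r_i)(4r_i)^d .
\]
Summing over $m$, the average over $b\in\mathcal B_1$ of $\mathbb E\sum_{i\in I(b)}h(r_i)$ is at most $4^d\sigma$. By \eqref{eq:coverK} this average is at least $\mathcal H^h_{\Delta_0}(K_0)$.
\end{proof}

\begin{remark}
Step~1 is where the Euclidean form of the metric \eqref{eq:metric} is used. If the two terms in \eqref{eq:slack} were combined by a maximum, the product of a set of diameter $r+\theta$ with a cube of side $r$ would have slack $\theta$, and its thick part could have diameter $r+\theta$.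
\end{remark}

\section{The chain lemma}\label{sec:chain}

The next lemma is the bookkeeping of Section~\ref{sec:toy} carried through infinitely many steps. A cover of the limit set is pulled back step by step; at step $k$ the members of class at most $k$ are rounded to atoms, which uses slack but costs nothing, and the finer members are replaced, which costs a factor $c$. We say that a partition has \emph{mesh} $\delta$ if any two points of one atom are within $\delta$ in $\rho$ and within $\delta$ in $\|\cdot\|$.

\begin{lemma}\label{lem:chain}
Let $a$ be a positive non-increasing sequence, $w$ positive weights, $c\ge1$, $k_0\ge0$, and for $k>k_0$ let $0<\delta_k\le2^{-k-3}a_k$ and $t_k\ge0$. Let $W\subset K\times\mathbb R^d$, let $\Omega_{k_0}\supset\Omega_{k_0+1}\supset\cdots$ be compact subsets of $W$ with intersection $\Omega_\infty$, and for $k>k_0$ let $\mathcal P_k$ be a finite partition of $W$ of mesh $\delta_k$. Assume that for every $k>k_0$ and every union $\mathcal A$ of atoms of $\mathcal P_k$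
\begin{equation}\label{eq:step}
\Gamma^{>k}(a,w;\Omega_{k-1}\setminus\mathcal A)\le c\,\Gamma^{>k}(a,w;\Omega_k\setminus\mathcal A)+t_k .
\end{equation}
Then, with $w^*_m=c^{m-1}w_m$,
\[
\Gamma(a,w;\Omega_{k_0})\le\Gamma^\circ(\tfrac12a,w^*;\Omega_\infty)+\sum_{k>k_0}c^{k-1}t_k .
\]
\end{lemma}

\begin{proof}
Let an open $\frac12a$-admissible family of $w^*$-cost $\sigma<\infty$ cover $\Omega_\infty$. A finite subfamily covers the compact set $\Omega_\infty$. Its union $U$ is open, and the compact sets $\Omega_n\setminus U$ decrease to $\emptyset$, so $\Omega_n\subset U$ for all large $n$. Take such an $n>k_0$ that is at least as large as every class in the subfamily. Fix $\zeta>0$ and define intermediate weights $W_k(m)=c^{\min(m-1,k)}w_m$. For $k=n,n-1,\dots,k_0$ we construct countable families $\mathcal C_k$ that cover $\Omega_k$ and satisfy: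
\begin{enumerate}
\item[(1)] members of class $m>k$ have slack $a_m$;
\item[(2)] members of class $m\le k$ have slack $\frac12a_m+\sum_{l=k+1}^n2\delta_l$;
\item[(3)] the $W_k$-cost of $\mathcal C_k$ is at most $\sigma+\sum_{l=k+1}^n(c^{l-1}t_l+2^{-l}\zeta)$.
\end{enumerate}
Let $\mathcal C_n$ be the finite subfamily; its classes satisfy $m\le n$, so $W_n(m)=w^*_m$.

Let $\mathcal C_k$ be given with $k>k_0$. Replace each member of class at most $k$ by the union of the atoms of $\mathcal P_k$ that meet it, keeping the tag. By Lemma~\ref{lem:slack}(c) its slack grows by $2\delta_k$. Let $\mathcal A$ be the union of all these atoms. A point of $\Omega_k$ that lies in a member of class at most $k$ lies in $\mathcal A$, so the members of class greater than $k$ cover $\Omega_k\setminus\mathcal A$. They are $a$-admissible by (1); let $\Phi<\infty$ be their $w$-cost. By \eqref{eq:step} there is an $a$-admissible family with classes greater than $k$ that covers $\Omega_{k-1}\setminus\mathcal A$ and has $w$-cost at most $c\Phi+t_k+c^{-(k-1)}2^{-k}\zeta$. Let $\mathcal C_{k-1}$ consist of this family and the rounded members.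 It covers $\Omega_{k-1}$.

Property (2) holds for $\mathcal C_{k-1}$ by construction. For (1) only the class $m=k$ needs a check: since $a$ is non-increasing, its members have slack
\[
\tfrac12a_k+\sum_{l=k}^n2\delta_l\le\tfrac12a_k+a_k\sum_{l\ge k}2^{-l-2}\le\tfrac34a_k .
\]
For (3), note that $W_{k-1}(m)=W_k(m)$ for $m\le k$, while for $m>k$ we have $W_k(m)=c^kw_m$ and $W_{k-1}(m)=c^{k-1}w_m$. The fine members contributed $c^k\Phi$ to the $W_k$-cost, and their replacements contribute at most $c^k\Phi+c^{k-1}t_k+2^{-k}\zeta$ to the $W_{k-1}$-cost.

In $\mathcal C_{k_0}$ the members of class $m\le k_0$ have slack at most $\frac12a_m+a_m\sum_{l>k_0}2^{-l-2}\le a_m$, so $\mathcal C_{k_0}$ is $a$-admissible. Since $c\ge1$, we have $W_{k_0}\ge w$. Hence $\Gamma(a,w;\Omega_{k_0})\le\sigma+\sum_{l>k_0}c^{l-1}t_l+\zeta$. Let $\zeta\to0$ and take the infimum over the initial covers.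
\end{proof}

\section{A totally disconnected base}\label{sec:disconnected}

Step functions on $K_0$ are continuous only if their pieces are clopen, and a connected $K_0$ has no such pieces. We cut $K_0$ apart by removing thin open shells. Of two disjoint open sets, at least one can be removed without losing more than half of a given subadditive quantity. The chain lemma asks for this for all unions of atoms at once; each of them vetoes at most one of many disjoint candidates.

\begin{proposition}\label{prop:disconnected}
There is a totally disconnected compact set $X\subset K_0$ with $\Gamma(\frac14\alpha,w^{(1)};X\times[0,1]^d)\ge\gamma_0$.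
\end{proposition}

\begin{proof}
Let $Y=[0,1]^d$, $W=K_0\times Y$, $\delta_k=2^{-k-3}\alpha_k$, and let $\mathcal P_k$ be a finite partition of $W$ of mesh $\delta_k$, for example the product of fine finite partitions of $K_0$ and $Y$. Let $(x_n)$ be a dense sequence in $K_0$ and enumerate all pairs $(x_n,1/l)$, $n,l\ge1$, as $(p_k,\eta_k)_{k\ge1}$. Write $\Gamma^{>k}$ for $\Gamma^{>k}(\alpha,w^{(0)};\cdot)$. We define compact sets $K_0\supset K_1\supset\cdots$ recursively.

Given $K_{k-1}$, let $N$ exceed the number of unions of atoms of $\mathcal P_k$. For $j=1,\dots,N$ let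
\[
O_j=\bigcup_{l\ge0}\Big(l\eta_k+\frac{(j-1)\eta_k}N,\ l\eta_k+\frac{j\eta_k}N\Big),\qquad T_j=\{x\in K:\rho(x,p_k)\in O_j\}.
\]
The sets $T_j$ are open and pairwise disjoint. Fix a union $\mathcal A$ of atoms, and put $S=(K_{k-1}\times Y)\setminus\mathcal A$ and $S_j=S\setminus(T_j\times\mathbb R^d)$. For $j\ne j'$ we have $S=S_j\cup S_{j'}$. If $\Gamma^{>k}(S)>2\Gamma^{>k}(S_j)$ and $\Gamma^{>k}(S)>2\Gamma^{>k}(S_{j'})$, then adding and using subadditivity gives $2\Gamma^{>k}(S)>2\Gamma^{>k}(S)$, where all terms are finite by Lemma~\ref{lem:content}(b). So the inequality $\Gamma^{>k}(S)\le2\Gamma^{>k}(S_j)$ fails for at most one $j$. There are fewer than $N$ sets $\mathcal A$, so some $j=j_k$ works for all of them. Put $K_k=K_{k-1}\setminus T_{j_k}$.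

With $\Omega_k=K_k\times Y$ we have $\Omega_k\setminus\mathcal A=S_{j_k}$, so \eqref{eq:step} holds with $k_0=0$, $c=2$, $t_k=0$, and $w^*=w^{(1)}$. Let $X=\bigcap_kK_k$. Proposition~\ref{prop:product}, Lemma~\ref{lem:chain} and Lemma~\ref{lem:content}(c) with $\eta=\alpha/8$ give
\[
\gamma_0\le\Gamma(\alpha,w^{(0)};K_0\times Y)\le\Gamma^\circ(\tfrac12\alpha,w^{(1)};X\times Y)\le\Gamma(\tfrac14\alpha,w^{(1)};X\times Y).
\]

Let $x,x'$ lie in one connected component of $X$. For each $k$ the image of the component under $\rho(\cdot,p_k)$ is an interval in $[0,\infty)$ disjoint from the set $O_{j_k}$ of step $k$, and every such interval has length at most $\eta_k$. So $|\rho(x,x_n)-\rho(x',x_n)|\le1/l$ for all $n$ and $l$, that is, $\rho(x,x_n)=\rho(x',x_n)$ for all $n$. Along a subsequence $x_n\to x$ this gives $\rho(x',x)=0$.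
\end{proof}

We recall the standard fact for which this set was built: a totally disconnected compact metric space has, for every $\eta>0$, a finite partition into clopen sets of diameter at most $\eta$.

\section{Control by two points}\label{sec:twopoints}

In Section~\ref{sec:toy} the random quantity was a sum of $N$ independent terms of size $\lambda=1/N$, and the argument needed $N\lambda^2\to0$. In general each piece $z$ influences the content by at most the bound $\lambda$ from Lemma~\ref{lem:content}(b), which is of order at least $h(\operatorname{diam}z)$, and nothing relates $\lambda$ to the number of pieces. For $K=[0,1]$ and $h(r)=r^{1/3}$, for instance, $N$ pieces of length $1/N$ have $Nh(1/N)^2=N^{1/3}$. We need an inequality in which $N$ does not appear. Subadditivity suggests its form: if a configuration agrees in most coordinates with one of two cheap configurations, then it is cheap too. The following is a form of Talagrand's inequality for control by two points.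

\begin{lemma}\label{lem:talagrand}
Let $T$ be a finite product of finite sets, with the uniform probability $P$. For non-empty $E_1,E_2\subset T$ and $\omega\in T$ let
\[
\kappa(E_1,E_2;\omega)=\min_{\omega^1\in E_1,\ \omega^2\in E_2}\#\{i:\omega_i\notin\{\omega^1_i,\omega^2_i\}\}.
\]
Then $\mathbb E\,2^{\kappa(E_1,E_2;\,\cdot\,)}\le\dfrac1{P(E_1)P(E_2)}$.
\end{lemma}

\begin{proof}
We use induction on the number of factors. With no factor, $T$ is a point, $\kappa=0$, and both sides equal $1$. Let $T=T'\times S$ with $S$ the last factor. For $j=1,2$ and $s\in S$ let $E_j(s)=\{\omega'\in T':(\omega',s)\in E_j\}$ be the section, $E_j'=\bigcup_sE_j(s)$ the projection, and $\pi_j(s)=P(E_j(s))/P(E_j')\in[0,1]$. There are three bounds for $\kappa(E_1,E_2;(\omega',s))$. Lifting optimal points of $E_1'$ and $E_2'$ to $E_1$ and $E_2$ and giving up the last coordinate yields $1+\kappa(E_1',E_2';\omega')$. If $E_1(s)\ne\emptyset$, lifting an optimal point of $E_1(s)$ with last coordinate $s$ matches that coordinate and yields $\kappa(E_1(s),E_2';\omega')$. In the same way one gets $\kappa(E_1',E_2(s);\omega')$ if $E_2(s)\ne\emptyset$.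 By the induction hypothesis, with $1/0=\infty$,
\[
\mathbb E_{\omega'}\,2^{\kappa(E_1,E_2;(\omega',s))}\le\frac{\min\{2,1/\pi_1(s),1/\pi_2(s)\}}{P(E_1')P(E_2')}\le\frac{\min\{2,1/u(s)\}}{P(E_1')P(E_2')},\qquad u(s)=\frac{\pi_1(s)+\pi_2(s)}2,
\]
because $u(s)\le\max(\pi_1(s),\pi_2(s))$. For $u\in[0,1]$ we have $\min\{2,1/u\}\le3-2u$: if $u\le\frac12$ then $2\le3-2u$, and if $u\ge\frac12$ then $1/u\le3-2u$ is equivalent to $(2u-1)(u-1)\le0$. Average over $s$. With $G_j=\mathbb E\pi_j=P(E_j)/P(E_j')$ and $G=(G_1+G_2)/2\in[0,1]$ we obtain
\[
\mathbb E\,2^\kappa\le\frac{3-2G}{P(E_1')P(E_2')}=\frac{(3-2G)G_1G_2}{P(E_1)P(E_2)}\le\frac{(3-2G)G^2}{P(E_1)P(E_2)},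
\]
and $1-(3-2G)G^2=(1-G)^2(1+2G)\ge0$.
\end{proof}

\section{Random graphs}\label{sec:random}

We now prove Proposition~\ref{prop:relative}. Let $X$ be the set from Proposition~\ref{prop:disconnected}, put $a=\frac14\alpha$ and $w=w^{(1)}$, and write $\Gamma$ and $\Gamma^{>k}$ for $\Gamma(a,w;\cdot)$ and $\Gamma^{>k}(a,w;\cdot)$. Note that $w^{(2)}_m=C^{m-1}w_m$.

\subsection*{The random function}
The law of the random function must not depend on the function $\varphi$ that is later added to it, so all parameters are fixed now, in the order of Section~\ref{sec:toy}: mesh, error, and finally the pieces. For $k\ge1$ choose: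
\begin{itemize}
\item $\delta_k=2^{-s_k}$ with an integer $s_k\ge k$ and $\delta_k\le2^{-k-3}a_k$, and a finite partition $\mathcal V_k$ of $X$ into sets of diameter at most $\delta_k$;
\item $L_k=2^{|\mathcal V_k|2^{ds_k}}$, which will bound the number of unions of atoms, and $t_k=C^{-k}2^{-(2d+1)k}$;
\item $\lambda_k>0$ so small that $\frac12\sqrt C\,2^{-t_k/(C\lambda_k)}\le2^{-k}/L_k$;
\item a finite partition $\mathcal Z_k$ of $X$ into clopen sets such that
\begin{equation}\label{eq:columns}
\Gamma^{>k}(z\times Q)\le\lambda_k\quad\text{for all $z\in\mathcal Z_k$ and all cubes $Q$ of side at most $1$.}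
\end{equation}
\end{itemize}
For the last item take $m>k$ with $3^dw_mh(\Delta_{m-1})\le\lambda_k$, which is possible by \eqref{eq:scales} and is the reason for the reduction to $h(0+)=0$; then take clopen pieces of diameter at most $\frac12\Delta_{m-1}$ and apply Lemma~\ref{lem:content}(b).

Let $\varepsilon_{k,z}$, for $k\ge1$ and $z\in\mathcal Z_k$, be independent and uniform in $\{-1,1\}^d$; the variables with first index $k$ form \emph{level} $k$. Put $f_k=2^{-k}\sum_{z\in\mathcal Z_k}\varepsilon_{k,z}1_z\in C(X,\mathbb R^d)$. By Tietze's theorem, a continuous map from a closed subset of a metric space to a compact interval extends continuously to the whole space with values in the same interval. Applying it coordinatewise, fix for each of the finitely many possible values of $f_k$ an extension $\tilde f_k\in C(K,\mathbb R^d)$ with $\|\tilde f_k\|\le2^{-k}$. Let $\xi=\sum_k\tilde f_k$. As a function of the signs, $\xi$ is a uniform limit of maps that depend on finitely many coordinates, so it is a continuous map from a compact product space to $C(K,\mathbb R^d)$. Its law $\mu$ is a Borel probability measure.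

\subsection*{The exceptional set}
Let
\[
\mathcal N=\{F\in C(K,\mathbb R^d):\Gamma^\circ(\tfrac12a,w^{(2)};\operatorname{graph}(F|_X))=0\}.
\]
For open $U\subset K\times\mathbb R^d$ the set $\{F:\operatorname{graph}(F|_X)\subset U\}$ is open, since the compact set $\operatorname{graph}(F|_X)$ has a uniform neighborhood inside $U$. For $\eta>0$, the set of $F$ for which the content above is less than $\eta$ is the union of such sets, with $U$ running over the unions of open $\frac12a$-admissible families of cost less than $\eta$. Hence $\mathcal N$ is a $G_\delta$ set. By Lemma~\ref{lem:content}(c) with $\eta=a/4$ and Lemma~\ref{lem:content}(d),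
\[
\Gamma^\circ(\tfrac12a,w^{(2)};\operatorname{graph}(F|_X))\le\mathcal H^g_{\Delta_0}(\operatorname{graph}(F|_X))\le\mathcal H^g(\operatorname{graph}(F|_{K_0})),
\]
so $\mathcal N$ contains every $F$ with $\mathcal H^g(\operatorname{graph}(F|_{K_0}))=0$. Since $\mu(\mathcal N-\varphi)=P(\varphi+\xi\in\mathcal N)$, it remains to prove that
\begin{equation}\label{eq:goal}
P(\varphi+\xi\in\mathcal N)=0\qquad\text{for every }\varphi\in C(K,\mathbb R^d).
\end{equation}

\subsection*{The strips}
Fix $\varphi$, let $F=\varphi+\xi$ and $R=\|\varphi\|+1$. On $X$ let $F_k=\varphi+\sum_{j\le k}f_j$, so that $\|F_k\|\le R$ and $\|F-F_k\|\le2^{-k}$ on $X$. The chain lemma needs a starting set that has positive content and lies in a strip around a partial sum. We find it by the pigeonhole principle, at a level $k_0\ge1$ that will tend to infinity in order to make the total probability of failure small.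

For a closed grid cube $Q$ of side $2^{-k_0}$ let $X_Q=\{x\in X:F_{k_0}(x)\in Q\}$, a compact set. The cube $[-R,R]^d$ is covered by $(2\lceil2^{k_0}R\rceil)^d\le(2^{k_0+2}R)^d$ such cubes, so the corresponding sets $X_Q$ cover $X$. Each $X_Q\times[0,1]^d$ is a union of $2^{dk_0}$ vertical translates of $X_Q\times Q$. By Proposition~\ref{prop:disconnected} and Lemma~\ref{lem:content}(a),
\[
\gamma_0\le\Gamma(X\times[0,1]^d)\le2^{dk_0}\sum_Q\Gamma(X_Q\times Q).
\]
So there is a cube $Q$, which we fix as a function of the levels $1,\dots,k_0$, with
\begin{equation}\label{eq:start}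
\Gamma(X_Q\times Q)\ge\gamma_0\,2^{-2d(k_0+1)}R^{-d}.
\end{equation}
Let $\Omega_{k_0}=X_Q\times Q$ and, for $k>k_0$,
\[
\Omega_k=\{(x,y)\in\Omega_{k-1}:\|y-F_k(x)\|\le2^{-k}\}.
\]
The inequality $\|y-F_k(x)\|\le2^{-k}$ holds on $\Omega_k$ also for $k=k_0$, since then $y$ and $F_{k_0}(x)$ both lie in $Q$. The sets $\Omega_k$ are compact and decreasing, and $\Omega_\infty\subset\operatorname{graph}(F|_X)$, because $\|y-F(x)\|\le2\cdot2^{-k}$ on $\Omega_k$.

Let $W=X\times Q$. For $k>k_0$ split $Q$ into $2^{d(s_k-k_0)}\le2^{ds_k}$ disjoint cubes $J$ of side $\delta_k$, with suitable faces included, and let $\mathcal P_k$ consist of the products $V\times J$ with $V\in\mathcal V_k$. This partition has mesh $\delta_k$ and at most $L_k$ unions of atoms. Let $G_k$ be the event that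
\begin{equation}\label{eq:Gk}
\Gamma^{>k}(\Omega_{k-1}\setminus\mathcal A)\le C\,\Gamma^{>k}(\Omega_k\setminus\mathcal A)+t_k\qquad\text{for every union $\mathcal A$ of atoms of $\mathcal P_k$.}
\end{equation}
It depends only on the finitely many signs of levels at most $k$. This is the general form of \eqref{eq:toy}.

\begin{lemma}\label{lem:Gk}
For every $k>k_0$ the event $G_k$ fails with probability at most $2^{-k}$.
\end{lemma}

\begin{proof}
Condition on the levels less than $k$, so that $Q$, $\mathcal P_k$, $F_{k-1}$ and $\Omega_{k-1}$ are fixed. For $\omega\in T=(\{-1,1\}^d)^{\mathcal Z_k}$ let $\Omega_k(\omega)$ be the set $\Omega_k$ obtained when level $k$ equals $\omega$. Fix $\mathcal A$ and put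
\[
\Phi(\omega)=\Gamma^{>k}(\Omega_k(\omega)\setminus\mathcal A),\qquad\Phi_0=\Gamma^{>k}(\Omega_{k-1}\setminus\mathcal A)<\infty,
\]
so that $0\le\Phi\le\Phi_0$. We show that the inequality in \eqref{eq:Gk} fails for $\mathcal A$ with probability at most $2^{-k}/L_k$; summing over the at most $L_k$ sets $\mathcal A$ then proves the lemma. If $\Phi_0\le t_k$ the inequality cannot fail, so let $\Phi_0>t_k$. Failure implies $\omega\in E:=\{\Phi<\Phi_0/C\}$. Let $p=P(E)$ and assume $p>0$.

\emph{(i) $\Phi$ is large with probability at least $4/C$.} For $v\in\{-1,1\}^d$ let $v\omega$ be obtained by multiplying every $\omega_z$ coordinatewise by $v$; the map $\omega\mapsto v\omega$ preserves $P$. Let $(x,y)\in\Omega_{k-1}$ and $x\in z$. Each coordinate of $y-F_{k-1}(x)$ lies in $[-2\cdot2^{-k},2\cdot2^{-k}]$. If $u\in\{-1,1\}^d$ is the vector of their signs, with any sign for zero, then $\|y-F_{k-1}(x)-2^{-k}u\|\le2^{-k}$. For $v=u\omega_z$ we have $(v\omega)_z=u$, so $(x,y)\in\Omega_k(v\omega)$. Thus $\Omega_{k-1}=\bigcup_v\Omega_k(v\omega)$, subadditivity gives $\Phi_0\le\sum_v\Phi(v\omega)$, and taking expectations,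 $\mathbb E\Phi\ge2^{-d}\Phi_0=8\Phi_0/C$. Since $\Phi\le\Phi_0$,
\[
8\Phi_0/C\le\mathbb E\Phi\le\Phi_0\,P(\Phi\ge4\Phi_0/C)+4\Phi_0/C,\qquad\text{so}\qquad P(\Phi\ge4\Phi_0/C)\ge4/C .
\]

\emph{(ii) $\Phi$ is controlled by two points.} Let $\omega,\omega^1,\omega^2\in T$. The part of $\Omega_k(\omega)$ over $z$ depends only on $\omega_z$. If $\omega_z=\omega^j_z$ for $j=1$ or $j=2$, this part is contained in $\Omega_k(\omega^j)$. For the other $z$ it is contained in $z\times Q$. By subadditivity and \eqref{eq:columns},
\[
\Phi(\omega)\le\Phi(\omega^1)+\Phi(\omega^2)+\lambda_k\,\#\{z:\omega_z\notin\{\omega^1_z,\omega^2_z\}\}.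
\]

\emph{(iii) Conclusion.} If $\Phi(\omega)\ge4\Phi_0/C$, apply (ii) with $\omega^1,\omega^2\in E$ attaining $\kappa(E,E;\omega)$. This gives $4\Phi_0/C\le2\Phi_0/C+\lambda_k\kappa(E,E;\omega)$, that is, $\kappa(E,E;\omega)\ge2\Phi_0/(C\lambda_k)$. By (i), Markov's inequality and Lemma~\ref{lem:talagrand},
\[
\frac4C\le P\Big(\kappa(E,E;\cdot)\ge\frac{2\Phi_0}{C\lambda_k}\Big)\le2^{-2\Phi_0/(C\lambda_k)}\,p^{-2}.
\]
Hence $p\le\frac12\sqrt C\,2^{-\Phi_0/(C\lambda_k)}\le\frac12\sqrt C\,2^{-t_k/(C\lambda_k)}\le2^{-k}/L_k$.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:relative} and Theorem~\ref{thm:main}]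
Suppose that $G_k$ occurs for all $k>k_0$ and that $F\in\mathcal N$. Then $\Gamma^\circ(\frac12a,w^{(2)};\Omega_\infty)=0$, since $\Omega_\infty\subset\operatorname{graph}(F|_X)$. Lemma~\ref{lem:chain} applies with $c=C$ and $w^*=w^{(2)}$, and together with \eqref{eq:start} it gives
\[
\gamma_0\,2^{-2d}R^{-d}\,2^{-2dk_0}\le\Gamma(\Omega_{k_0})\le\sum_{k>k_0}C^{k-1}t_k\le\sum_{k>k_0}2^{-(2d+1)k}\le2^{-k_0}\,2^{-2dk_0}.
\]
The errors $t_k$ were chosen to decay faster than the starting content, by the factor $2^{-k_0}$, and this is a contradiction as soon as $2^{-k_0}<\gamma_02^{-2d}R^{-d}$. For such $k_0$, Lemma~\ref{lem:Gk} gives $P(F\in\mathcal N)\le\sum_{k>k_0}2^{-k}=2^{-k_0}$. Letting $k_0\to\infty$ proves \eqref{eq:goal}. So $\mathcal N$ is a shy $G_\delta$ set that contains the exceptional set.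
\end{proof}

\section{Non-$\sigma$-finiteness and the converse}\label{sec:further}

The growth condition leaves room: it also holds for a gauge $g'$ with $g'/g\to0$, and a set of positive $\mathcal H^{g'}$-measure cannot be $\sigma$-finite for $\mathcal H^g$.

\begin{proof}[Proof of Theorem~\ref{thm:sigma}]
Let $\psi$ be defined by \eqref{eq:psi} for the given gauges $h$ and $g$, and choose $r_0>0$ with $\psi(r_0)\ge1$. Put $g'(0)=0$ and $g'(r)=g(r)\,\psi(\min(r,r_0))^{-1/2}$ for $r>0$. Both factors are non-decreasing, so $g'$ is a gauge function. For $0<r\le r_0$ we have $g'(r)/(h(r)r^d)\ge\psi(r)^{1/2}$, which tends to infinity as $r\to0+$.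

If $\mathcal H^g(S)<\infty$, then $\mathcal H^{g'}(S)=0$. Indeed, for $\delta\le r_0$ we have $g'\le\psi(\delta)^{-1/2}g$ on $[0,\delta]$, so $\mathcal H^{g'}_\delta(S)\le\psi(\delta)^{-1/2}\mathcal H^g(S)\to0$ as $\delta\to0+$. By countable subadditivity, $\mathcal H^{g'}(S)=0$ whenever $\mathcal H^g$ is $\sigma$-finite on $S$.

Fix a countable base of $K$, and let $\mathcal K$ be the countable family of closures $K'$ of basic sets with $\mathcal H^h(K')>0$. By Proposition~\ref{prop:relative} with $g'$ in place of $g$, and since a countable union of shy sets is shy, a prevalent $f$ satisfies $\mathcal H^{g'}(\operatorname{graph}(f|_{K'}))>0$ for all $K'\in\mathcal K$. Fix such an $f$ and let $U\subset K$ be open with $\mathcal H^h(U)>0$; the choice $U=K$ gives the first statement of the theorem. The set $U$ is the union of the closures of basic sets that it contains, so by countable subadditivity it contains some $K'\in\mathcal K$. Then $\mathcal H^{g'}(\operatorname{graph}(f|_U))>0$, and $\mathcal H^g$ is not $\sigma$-finite on $\operatorname{graph}(f|_U)$.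
\end{proof}

For the converse we count disjoint balls: if $g(r)$ is at most a multiple of $h(r)r^d$ at some small scale $r$, then the cost of covering the graph at that scale is bounded by the product measure of a thin neighborhood of the graph.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:main}, and (ii)$\Rightarrow$(iii) holds because prevalent sets are non-empty. Suppose that (i) fails. Then there are $\Lambda<\infty$ and $r_n\downarrow0$, $r_n\le r_0$, with $g(r_n)\le\Lambda h(r_n)r_n^d$. Let $f\in C(K,\mathbb R^d)$ be arbitrary and $S=\operatorname{graph}(f)$. We show that $\mathcal H^g(S)=0$, so that (iii) fails.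

Let $\mathcal L$ be Lebesgue measure on $\mathbb R^d$, let $c_d$ be the measure of a Euclidean ball of radius $1/8$, and let $S_n=\{p\in K\times\mathbb R^d:\operatorname{dist}(p,S)\le r_n\}$. Fix $n$ and take a maximal set of points of $S$ with pairwise distances at least $r_n/2$; it is finite by compactness, say with $N$ elements. By maximality the closed balls of radius $r_n/2$ around these points cover $S$, and they have diameter at most $r_n$. The open balls of radius $r_n/4$ around them in $K\times\mathbb R^d$ are pairwise disjoint and lie in $S_n$. The one with center $(x,y)$ contains $B(x,r_n/8)\times B(y,r_n/8)$, since $\sqrt2/8<1/4$, so its $(\nu\times\mathcal L)$-measure is at least $h(r_n/8)\,c_dr_n^d\ge D^{-3}c_d\,h(r_n)r_n^d$; here the lower bound for $\nu$ and three doublings are used. Therefore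
\[
\mathcal H^g_{r_n}(S)\le Ng(r_n)\le\Lambda\,Nh(r_n)r_n^d\le\Lambda D^3c_d^{-1}\,(\nu\times\mathcal L)(S_n).
\]
The sets $S_n$ are bounded, so they have finite measure because $\nu$ is finite, and they decrease to the closed set $S$. By Fubini's theorem $(\nu\times\mathcal L)(S)=\int\mathcal L(\{f(x)\})\,d\nu(x)=0$. Hence $\mathcal H^g_{r_n}(S)\to0$. Since $\mathcal H^g_{r_n}(S)$ increases to $\mathcal H^g(S)$, we conclude that $\mathcal H^g(S)=0$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Balka} Rich\'ard Balka, \emph{Dimensions of graphs of prevalent continuous maps}, arXiv:1503.00865 (2015).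
\end{thebibliography}
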